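\title{Tight closure of squares of ideals and F-rationality in dimension two}

\begin{abstract}
Let $(R,\mathfrak m)$ be a two-dimensional excellent analytically normal local ring of prime characteristic. We study the equality $(I^2)^*=(I^*)^2$, where $*$ denotes tight closure, and ask whether it characterizes F-rationality when $R$ is F-injective. It does not. If $R$ is F-injective, the equality holds for every ideal generated by a system of parameters, whether or not $R$ is F-rational. The equality holds for every $\mathfrak m$-primary ideal if and only if every ideal of $R$ is tightly closed, and in each characteristic we give an F-rational ring and an explicit ideal for which it fails.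
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings in this paper are commutative, Noetherian and of prime characteristic $p>0$. The letter $Q$ always denotes a power $p^e$ with $e\ge 0$. For an ideal $I$ of a ring $R$, the \emph{Frobenius power} $I^{[Q]}$ is the ideal generated by the $Q$-th powers of the elements of $I$; since $z\mapsto z^Q$ is additive, the $Q$-th powers of any set of generators of $I$ generate $I^{[Q]}$. Let $R^\circ$ be the set of elements of $R$ that lie in no minimal prime; for a domain, $R^\circ=R\setminus\{0\}$. The \emph{tight closure} of $I$ is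
\[
I^*=\{z\in R:\ \text{there is } c\in R^\circ \text{ with } cz^Q\in I^{[Q]} \text{ for all } Q\gg0\},
\]
and $I$ is \emph{tightly closed} if $I^*=I$. An element $z\in I$ satisfies $z^Q\in I^{[Q]}$ for all $Q$; the elements of $I^*$ satisfy this up to one factor $c$ that does not grow with $Q$. In a regular local ring $(R,\mathfrak m)$ this adds nothing: Frobenius is flat, so $z\notin I$ gives $I^{[Q]}:z^Q=(I:z)^{[Q]}\subseteq\mathfrak m^{[Q]}$, and no $c\neq0$ lies in all $\mathfrak m^{[Q]}$. The gap between $I$ and $I^*$ thus measures the singularity of $R$.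

Let $(R,\mathfrak m)$ be a local ring. A \emph{parameter ideal} is an ideal generated by a system of parameters. The ring $R$ is
\begin{itemize}
\item \emph{weakly F-regular} if every ideal is tightly closed;
\item \emph{F-rational} if every parameter ideal is tightly closed;
\item \emph{F-injective} if the Frobenius map acts injectively on all local cohomology modules $H^i_{\mathfrak m}(R)$;
\item \emph{analytically normal} if its $\mathfrak m$-adic completion $\widehat R$ is a normal domain.
\end{itemize}
Weakly F-regular rings are F-rational, and two-dimensional Cohen--Macaulay F-rational rings are F-injective (Lemma~\ref{lem:FratFinj}).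

One always has $(I^*)^2\subseteq (I^2)^*$. When is this an equality? In a weakly F-regular ring both sides are $I^2$. In a two-dimensional Cohen--Macaulay F-rational ring, equality holds for a parameter ideal $\mathfrak q=(x,y)$, because $\mathfrak q^2=(x^2,y)\cap(x,y^2)$ is an intersection of tightly closed ideals. In the other direction, equality fails for $\mathfrak q=(x,y)$ in the normal rings $k[[x,y,z]]/(x^d+y^d+z^d)$ with $d\ge4$ and $p\nmid d$ (Proposition~\ref{prop:fermatd}). So the equality does see some bad singularities, and one may guess that, among rings that already pass the necessary test of F-injectivity, it singles out the F-rational ones. This is the question posed by De Stefani and Smirnov \cite{DS}.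

\medskip
\noindent\textbf{Question.} \emph{Let $(R,\mathfrak m)$ be a two-dimensional excellent F-injective analytically normal local ring.
\begin{enumerate}
\item[(a)] Is $R$ F-rational if and only if $(I^2)^*=(I^*)^2$ for every $\mathfrak m$-primary ideal $I$?
\item[(b)] Is $R$ F-rational if and only if $(\mathfrak q^2)^*=(\mathfrak q^*)^2$ for every parameter ideal $\mathfrak q$?
\end{enumerate}}
\medskip

Both answers are negative, for opposite reasons: the condition in (b) is too weak and the condition in (a) is too strong.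

\begin{theorem}\label{thm:param}
Let $R$ be a two-dimensional excellent F-injective analytically normal local ring. For every parameter ideal $\mathfrak q$ and every $n\ge1$,
\[
(\mathfrak q^n)^*=\mathfrak q^{n-1}\mathfrak q^*=(\mathfrak q^*)^n .
\]
If $k$ is a field of characteristic $p\equiv1\pmod 3$, then $k[[x,y,z]]/(x^3+y^3+z^3)$ is such a ring and is not F-rational.
\end{theorem}

\begin{theorem}\label{thm:wfr}
Let $(R,\mathfrak m)$ be a two-dimensional excellent analytically normal local ring. The following are equivalent: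
\begin{enumerate}
\item[(i)] $(I^2)^*=(I^*)^2$ for all $\mathfrak m$-primary ideals $I$;
\item[(ii)] $(K+L)^*=K^*+L^*$ for all $\mathfrak m$-primary ideals $K,L$;
\item[(iii)] every ideal of $R$ is tightly closed.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:example}
Let $k$ be any field of characteristic $p>0$. Let $B=k[a^3,a^2b,ab^2,b^3]\subset P=k[a,b]$, let $B_+$ be the ideal of $B$ generated by $a^3,a^2b,ab^2,b^3$, and put
\[
S=B[t]/(t^3-ab(a+b)),\qquad \mathfrak m=(t,B_+),\qquad R=S_{\mathfrak m}.
\]
Then $R$ is two-dimensional, excellent, analytically normal and F-rational, hence F-injective. For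
\[
J=(a^{24},\ a^{21}b^6,\ a^{20}b^7,\ a^{12}b^{12},\ a^6b^{21},\ b^{24})R
\]
we have $a^{30}b^{18}t^5\in (J^2)^*\setminus(J^*)^2$.
\end{theorem}

In (b), the condition holds for every ring under consideration, and one of these rings is not F-rational (Theorem~\ref{thm:param}); so ``only if'' holds and ``if'' fails. In (a), the condition implies weak F-regularity and hence F-rationality, with no use of F-injectivity (Theorem~\ref{thm:wfr}), but an F-rational ring need not satisfy it (Theorem~\ref{thm:example}); so ``if'' holds and ``only if'' fails.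

Two ideas carry the proofs. First, a system of parameters $x,y$ behaves like a pair of variables, and under suitable hypotheses the tight closure of $(x^r,y^s)$ lies in $(x^r,y^s,x^{r-1}y^{s-1})$; this confines the tight closure of an ideal contained in many such parameter ideals. Second, two ideals $K,L$ can be stored as coefficients of monomials in $x,y$ inside one ideal $J$ in such a way that $K+L$ is a coefficient of $J^2$; this turns a statement about squares into a statement about sums. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:param} proves Theorem~\ref{thm:param}, Section~\ref{sec:pack} sets up the second idea, and Sections~\ref{sec:wfr} and~\ref{sec:example} prove Theorems~\ref{thm:wfr} and~\ref{thm:example}.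

\section{Tools}\label{sec:tools}

\subsection{Formal properties of tight closure}

The set $R^\circ$ is closed under products and $z\mapsto z^Q$ is additive, so $I^*$ is an ideal containing $I$.

\begin{lemma}\label{lem:formal}
Let $I,K,L$ be ideals of $R$ and $r\in R$.
\begin{enumerate}
\item[(1)] If $rL\subseteq I$, then $rL^*\subseteq I^*$. In particular $L\subseteq I$ implies $L^*\subseteq I^*$.
\item[(2)] $I^*L^*\subseteq (IL)^*$.
\item[(3)] $K^*+L^*\subseteq(K+L)^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $cz^Q\in L^{[Q]}$, then $c(rz)^Q\in r^QL^{[Q]}\subseteq I^{[Q]}$. (2) If $cz^Q\in I^{[Q]}$ and $c'z'^Q\in L^{[Q]}$, then $cc'(zz')^Q\in I^{[Q]}L^{[Q]}=(IL)^{[Q]}$. (3) follows from (1).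
\end{proof}

\subsection{Normality, excellence and test elements}\label{ss:normal}

By Serre's criterion, a two-dimensional local ring $(R,\mathfrak m)$ is normal if and only if it is Cohen--Macaulay and $R_{\mathfrak p}$ is regular for every prime $\mathfrak p\ne\mathfrak m$; a normal local ring is a domain. If $\widehat R$ is a normal domain, then so is $R$: a fraction $u/v$ that is integral over $R$ lies in $\widehat R$, so $u\in v\widehat R\cap R=vR$ by faithful flatness. Hence a two-dimensional analytically normal local ring is a Cohen--Macaulay domain that is regular at all primes other than $\mathfrak m$.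

To verify regularity in examples we use the following form of the Jacobian criterion.

\begin{lemma}\label{lem:jac}
Let $A$ be a regular ring, $\mathfrak p$ a prime of $A$, $f\in\mathfrak p$, and $D\colon A\to A$ a derivation with $D(f)\notin\mathfrak p$. Then $A_{\mathfrak p}/fA_{\mathfrak p}$ is regular.
\end{lemma}

\begin{proof}
It suffices to show $f\notin\mathfrak p^2A_{\mathfrak p}$. If $sf\in\mathfrak p^2$ with $s\notin\mathfrak p$, then $D(s)f+sD(f)\in D(\mathfrak p^2)\subseteq\mathfrak p$, so $D(f)\in\mathfrak p$.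
\end{proof}

Excellence enters through three facts only. Complete local rings and localizations of finitely generated algebras over a field are excellent. The completion of an excellent normal local ring is normal, because its formal fibers are regular. The third fact removes the dependence of the multiplier $c$ on $z$ and $I$. An element $d\in R^\circ$ is a \emph{test element} if $dz^Q\in I^{[Q]}$ for all ideals $I$, all $z\in I^*$ and all $Q\ge1$. The case $Q=1$ says $dI^*\subseteq I$.

\begin{theorem}[Hochster--Huneke {\cite[\S 6]{HH}}]\label{thm:test}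
Let $R$ be a reduced excellent local ring and $c\in R^\circ$ with $R_c$ regular. Then some power of $c$ is a test element.
\end{theorem}

If $R$ is two-dimensional, excellent and analytically normal, then $R_c$ is regular for every $0\ne c\in\mathfrak m$, so \emph{every nonzero element of $\mathfrak m$ has a power that is a test element}.

\subsection{Monomials in a system of parameters}\label{ss:mono}

For the rest of this section, $(R,\mathfrak m)$ is a two-dimensional Cohen--Macaulay local ring, $x,y$ is a system of parameters, hence a regular sequence, and $\mathfrak q=(x,y)$.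

Let $A=\mathbb F_p[X,Y]_{(X,Y)}$ and map $A\to R$ by $X\mapsto x$, $Y\mapsto y$. The Koszul complex of $X,Y$ resolves $\mathbb F_p$ over $A$, so $\operatorname{Tor}^A_1(\mathbb F_p,R)=H_1(x,y;R)=0$, and the local criterion for flatness shows that $A\to R$ is flat. Extension of ideals along a flat map commutes with finite intersections and with colons by finitely generated ideals. So these operations on ideals generated by monomials in $x,y$ are computed as in the polynomial ring, where a finite intersection or a colon of monomial ideals is spanned by the monomials it contains.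

\begin{lemma}\label{lem:mono}
Let $n,r,s\ge1$.
\begin{enumerate}
\item[(1)] $\mathfrak q^n=\bigcap_{i=0}^{n-1}(x^{n-i},y^{i+1})$.
\item[(2)] $(x^r,y^s):x^iy^j=(x^{r-i},y^{s-j})$ for $0\le i<r$ and $0\le j<s$.
\item[(3)] $(x^r,y^s):\mathfrak q=(x^r,y^s,x^{r-1}y^{s-1})$.
\item[(4)] Let $\mathfrak b_1,\dots,\mathfrak b_l$ be monomial ideals of $A$ such that every monomial $X^\alpha Y^\beta$ with $\alpha+\beta<n$ lies outside some $\mathfrak b_i$. Then $\bigcap_i\mathfrak b_iR\subseteq\mathfrak q^n$.
\item[(5)] If $m\ge0$, $s_0,\dots,s_m\in R$ and $\sum_{i=0}^ms_ix^{m-i}y^i\in\mathfrak q^{m+1}$, then all $s_i\in\mathfrak q$.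
\end{enumerate}
\end{lemma}

\begin{proof}
For (1)--(4) we argue with monomials $X^\alpha Y^\beta$. The monomials outside $(X^r,Y^s)$ fill the box $\alpha<r$, $\beta<s$. This gives (2), and it gives (3) because $X^{r-1}Y^{s-1}$ is the only monomial of the box that is pushed out of the box by both $X$ and $Y$. Part (4) holds because $\bigcap_i\mathfrak b_i$ is generated by monomials of degree at least $n$. In (1), a monomial with $\alpha+\beta\ge n$ and $\alpha<n-i$ has $\beta\ge i+1$, which gives ``$\subseteq$''; a monomial with $\alpha+\beta<n$ lies outside the ideal with index $i=\beta$, which gives ``$\supseteq$'' by (4). For (5), fix $i$ and let $\mathfrak b$ be generated by $(X,Y)^{m+1}$ and the monomials $X^{m-j}Y^j$ with $j\ne i$. Then $\mathfrak b:X^{m-i}Y^i=(X,Y)$, and the hypothesis gives $s_i\in\mathfrak bR:x^{m-i}y^i=\mathfrak q$.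
\end{proof}

Part (5) allows us to compare coefficients modulo $\mathfrak q$ in homogeneous expressions in $x,y$. We shall also apply it to the system of parameters $x^Q,y^Q$.

\subsection{The top local cohomology module}\label{ss:lc}

Since $R$ has depth two, $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$, so F-injectivity concerns only
\[
H^2_{\mathfrak m}(R)=\varinjlim_n R/(x^n,y^n),
\]
where the transition maps are multiplication by $xy$. Write $\bigl[\frac{z}{x^ny^n}\bigr]$ for the image of $z\in R/(x^n,y^n)$. The transition maps are injective by Lemma~\ref{lem:mono}(2), so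
\begin{equation}\label{eq:lc}
\Bigl[\frac z{x^ny^n}\Bigr]=0\iff z\in(x^n,y^n).
\end{equation}
Frobenius acts by $F\bigl[\frac z{x^ny^n}\bigr]=\bigl[\frac{z^p}{x^{np}y^{np}}\bigr]$. The map $F$ is additive and $F(r\eta)=r^pF(\eta)$, so $\ker F$ is an $R$-submodule.

\begin{lemma}\label{lem:FratFinj}
If $R$ is F-rational, then $R$ is F-injective.
\end{lemma}

\begin{proof}
If $F\bigl[\frac z{x^ny^n}\bigr]=0$, then $z^p\in(x^{np},y^{np})$ by \eqref{eq:lc}. Raising to $p$-th powers repeatedly gives $z^Q\in(x^{nQ},y^{nQ})$ for all $Q\ge p$, so $z\in(x^n,y^n)^*=(x^n,y^n)$ and the class is zero.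
\end{proof}

\begin{lemma}\label{lem:socle}
If $F\bigl[\frac w{xy}\bigr]\neq0$ for every $w\in(\mathfrak q:\mathfrak m)\setminus\mathfrak q$, then $R$ is F-injective.
\end{lemma}

\begin{proof}
Every element of $H^2_{\mathfrak m}(R)$ is killed by a power of $\mathfrak m$. So if $\ker F\ne0$, it contains a class $\bigl[\frac s{x^ny^n}\bigr]\neq0$ killed by $\mathfrak m$. Then $s\in(x^n,y^n):\mathfrak q$ by \eqref{eq:lc}, so $s\equiv(xy)^{n-1}w$ modulo $(x^n,y^n)$ by Lemma~\ref{lem:mono}(3), and the class equals $\bigl[\frac w{xy}\bigr]$. By \eqref{eq:lc} again, $w\notin\mathfrak q$ and $\mathfrak mw\subseteq\mathfrak q$. This contradicts the hypothesis.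
\end{proof}

\section{Powers of parameter ideals}\label{sec:param}

\subsection{Proof of the formula}

F-injectivity does not force $\mathfrak q^*=\mathfrak q$, but it keeps $\mathfrak q^*/\mathfrak q$ inside the socle of $R/\mathfrak q$. The next lemma is the only place where the proof of the formula uses F-injectivity or test elements.

\begin{lemma}\label{lem:mq}
Let $(R,\mathfrak m)$ be a two-dimensional excellent F-injective analytically normal local ring. Then $\mathfrak m\mathfrak q^*\subseteq\mathfrak q$ for every parameter ideal $\mathfrak q=(x,y)$.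
\end{lemma}

\begin{proof}
Let $z\in\mathfrak q^*$ and $0\neq c\in\mathfrak m$. Choose $N$ such that $c^N$ is a test element. Then $c^Nz^Q\in\mathfrak q^{[Q]}$ for all $Q$, so $(cz)^Q\in\mathfrak q^{[Q]}$ for $Q=p^e\ge N$. Hence $F^e\bigl[\frac{cz}{xy}\bigr]=\bigl[\frac{(cz)^Q}{x^Qy^Q}\bigr]=0$. Since $F$ is injective, $\bigl[\frac{cz}{xy}\bigr]=0$, and $cz\in\mathfrak q$ by \eqref{eq:lc}.
\end{proof}

Together with Lemma~\ref{lem:mono}(3) this gives, for all $r,s\ge1$,
\begin{equation}\label{eq:corner}
(x^r,y^s)^*\subseteq(x^r,y^s):\mathfrak q=(x^r,y^s,x^{r-1}y^{s-1}).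
\end{equation}
The case $n=2$ shows how to use it. From $\mathfrak q^2\subseteq(x^2,y)$ and \eqref{eq:corner} we get $(\mathfrak q^2)^*\subseteq(x^2,y,x)=\mathfrak q$. So an element $z\in(\mathfrak q^2)^*$ has the form $z=a_0x+a_1y$, and the relation $cz^Q\in(\mathfrak q^2)^{[Q]}$ reads $ca_0^Q\,x^Q+ca_1^Q\,y^Q\in(x^Q,y^Q)^2$. Comparing coefficients of $x^Q$ and $y^Q$ gives $ca_i^Q\in(x^Q,y^Q)$, that is, $a_0,a_1\in\mathfrak q^*$. The first step locates $z$ in a power of $\mathfrak q$; only then does it have coefficients that the second step can examine. For larger $n$ the first step needs all the ideals in Lemma~\ref{lem:mono}(1).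

\begin{proof}[Proof of the formula in Theorem~\ref{thm:param}]
Let $z\in(\mathfrak q^n)^*$. For $0\le i\le n-1$ we have $\mathfrak q^n\subseteq(x^{n-i},y^{i+1})$, so \eqref{eq:corner} gives
\[
z\in(x^{n-i},\,y^{i+1},\,x^{n-1-i}y^i).
\]
Let $\alpha+\beta\le n-2$ and take $i=\beta$. Then $\alpha<n-1-i$ and $\beta<i+1$, so $X^\alpha Y^\beta\notin(X^{n-i},Y^{i+1},X^{n-1-i}Y^i)$. By Lemma~\ref{lem:mono}(4), $z\in\mathfrak q^{n-1}$ (for $n=1$ there is nothing to prove).

Write $z=\sum_{i=0}^{n-1}a_ix^{n-1-i}y^i$ and choose $c\in R^\circ$ with $cz^Q\in(\mathfrak q^n)^{[Q]}=(x^Q,y^Q)^n$ for $Q\gg0$. This says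
\[
\sum_i ca_i^Q\,(x^Q)^{n-1-i}(y^Q)^i\in(x^Q,y^Q)^n ,
\]
and Lemma~\ref{lem:mono}(5) for $x^Q,y^Q$ gives $ca_i^Q\in\mathfrak q^{[Q]}$. So $a_i\in\mathfrak q^*$ for all $i$. With Lemma~\ref{lem:formal}(2) we obtain
\[
(\mathfrak q^n)^*\subseteq\mathfrak q^{n-1}\mathfrak q^*\subseteq(\mathfrak q^*)^n\subseteq(\mathfrak q^n)^* .\qedhere
\]
\end{proof}

\subsection{The Fermat rings}

Let $k$ be a field of characteristic $p$, let $d\ge3$ with $p\nmid d$, and put
\[
R_d=k[[x,y,z]]/(x^d+y^d+z^d),\qquad\mathfrak q=(x,y).
\]
The equation is monic in $z$, so $R_d$ is free over $k[[x,y]]$ with basis $1,z,\dots,z^{d-1}$ and $R_d/\mathfrak q=k[z]/(z^d)$. In particular $R_d$ is two-dimensional and Cohen--Macaulay. The partial derivatives $dx^{d-1},dy^{d-1},dz^{d-1}$ lie together in no prime other than $(x,y,z)$, so $R_d$ is regular off its maximal ideal by Lemma~\ref{lem:jac}. Thus $R_d$ is a complete normal domain, hence excellent and analytically normal.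

\begin{proof}[End of the proof of Theorem~\ref{thm:param}]
Let $d=3$ and $p=3m+1$.

\emph{$R_3$ is F-injective.} The socle of $R_3/\mathfrak q=k[z]/(z^3)$ is spanned by $z^2$, so by Lemma~\ref{lem:socle} it suffices to show $F(\lambda\eta)\ne0$ for $\eta=\bigl[\frac{z^2}{xy}\bigr]\neq0$ and $\lambda\in k^\times$. We have
\[
z^{2p}=z^2(z^3)^{2m}=z^2(x^3+y^3)^{2m}=\sum_{i+j=2m}\binom{2m}{i}z^2x^{3i}y^{3j}.
\]
If $(i,j)\ne(m,m)$, then one of $3i,3j$ is at least $3m+3>p$, and the term lies in $(x^p,y^p)$. The remaining term contains $x^{3m}y^{3m}=(xy)^{p-1}$. Therefore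
\[
F(\lambda\eta)=\lambda^p\Bigl[\frac{z^{2p}}{x^py^p}\Bigr]=\lambda^p\binom{2m}m\Bigl[\frac{z^2(xy)^{p-1}}{x^py^p}\Bigr]=\lambda^p\binom{2m}{m}\eta ,
\]
and $\binom{2m}m\not\equiv0\pmod p$ because $2m<p$.

\emph{$R_3$ is not F-rational.} We have $z^2\notin\mathfrak q$. Given $Q$, write $2Q+2=3M+r$ with $0\le r\le2$, so that $3M\ge2Q$. Then $z^2\cdot(z^2)^Q=\pm z^r(x^3+y^3)^M$ is a combination of terms $z^rx^{3i}y^{3j}$ with $3i+3j\ge2Q$, and in each of them $3i\ge Q$ or $3j\ge Q$. So $z^2(z^2)^Q\in(x^Q,y^Q)$ for all $Q$, and $z^2\in\mathfrak q^*$.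
\end{proof}

\begin{example}\label{ex:cubic}
In $R_3$ with $p\equiv1\pmod3$, Lemma~\ref{lem:mq} and $z^2\in\mathfrak q^*$ give $\mathfrak q^*=(x,y,z^2)$. So $(\mathfrak q^2)^*=\mathfrak q\mathfrak q^*=(x^2,xy,y^2,xz^2,yz^2)$. The one further generator of $(\mathfrak q^*)^2$ is $z^4=-z(x^3+y^3)$, which lies in $\mathfrak q^3$.
\end{example}

For $d\ge4$ the formula breaks down, so F-injectivity cannot be dropped from Theorem~\ref{thm:param}. What fails is the first step of the proof, the inclusion $(\mathfrak q^2)^*\subseteq\mathfrak q$.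

\begin{proposition}\label{prop:fermatd}
Let $d\ge4$, $p\nmid d$, and $\mathfrak q=(x,y)\subset R_d$. Then $z^3\in(\mathfrak q^2)^*\setminus(\mathfrak q^*)^2$.
\end{proposition}

\begin{proof}
\emph{$z^3\in(\mathfrak q^2)^*$.} Given $Q$, write $3Q+d=dM+r$ with $0\le r<d$, so that $dM\ge3Q$. Then $z^d(z^3)^Q=\pm z^r(x^d+y^d)^M$ involves only monomials $x^\alpha y^\beta$ with $\alpha+\beta\ge3Q$. Such a monomial lies in $(\mathfrak q^2)^{[Q]}=(x^{2Q},x^Qy^Q,y^{2Q})$: if $\alpha<Q$ then $\beta>2Q$, if $\beta<Q$ then $\alpha>2Q$, and otherwise $x^Qy^Q$ divides it.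

\emph{$z\notin\mathfrak q^*$.} Suppose $cz^Q\in(x^Q,y^Q)R_d$ for $Q\gg0$, with $c\ne0$. As $R_d$ is a domain integral over $k[[x,y]]$, the constant term of an integral equation of least degree for $c$ is a nonzero multiple of $c$ in $k[[x,y]]$; so we may take $c\in k[[x,y]]$. Write $Q=dM+r$ with $0\le r<d$, so $z^Q=\pm z^r(x^d+y^d)^M$. The coefficients of the basis element $z^r$ give $c(x^d+y^d)^M\in(x^Q,y^Q)k[[x,y]]$. Let $c_\delta$ be the lowest-degree form of $c$, of degree $\delta$. The terms of degree $\delta+dM$ give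
\[
c_\delta\,(x^d+y^d)^M=Gx^Q+Hy^Q
\]
with forms $G,H$ of degree $\delta+dM-Q\le\delta$, or zero. Over $\overline k$, the form $x^d+y^d$ has $d$ distinct factors $x-\theta y$, as $p\nmid d$. Substituting $x^Q=\theta^Qy^Q+(x-\theta y)^Q$ and using $M\le Q$, we see that $(x-\theta y)^M$ divides $(G\theta^Q+H)y^Q$, hence divides $G\theta^Q+H$. Once $M>\delta$ this forces $G\theta^Q+H=0$. Distinct roots $\theta$ have distinct $Q$-th powers, so two of them give $G=H=0$, and $c_\delta=0$, a contradiction.

\emph{Conclusion.} The ideals of $R_d/\mathfrak q=k[z]/(z^d)$ are generated by powers of $z$, so $z\notin\mathfrak q^*$ gives $\mathfrak q^*\subseteq(x,y,z^2)$. Then $(\mathfrak q^*)^2\subseteq(x,y,z^4)$, and this ideal does not contain $z^3$ because $d\ge4$.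
\end{proof}

\section{Packing ideals along a system of parameters}\label{sec:pack}

In this section $(R,\mathfrak m)$ is a two-dimensional Cohen--Macaulay local ring and $\mathfrak q=(x,y)$ is a parameter ideal. For $n\ge1$ and a list of ideals $I_0,\dots,I_n$ that contain $\mathfrak q$, the unit ideal being allowed, put
\[
\langle I_0,\dots,I_n\rangle=\sum_{j=0}^nx^{n-j}y^jI_j .
\]
We call this the ideal obtained by \emph{packing} the list. It lies between $\mathfrak q^{n+1}$ and $\mathfrak q^n$, so it is $\mathfrak m$-primary. It behaves like a form of degree $n$ in $x,y$ whose coefficients are ideals: in its square, the coefficient of $x^{2n-\nu}y^\nu$ is $\sum_{i+j=\nu}I_iI_j$.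

\subsection{A sum inside a square}

Let $K,L\supseteq\mathfrak q$ and $J=\langle R,K,R,L,R\rangle$, that is,
\[
J=x^4R+x^3yK+x^2y^2R+xy^3L+y^4R .
\]
In $J^2$ the monomial $x^5y^3$ arises in two ways, as $x^4\cdot xy^3$ and as $x^3y\cdot x^2y^2$, so its coefficient is $RL+KR=K+L$. In the same way $x^3y^5$ has coefficient $K+L$, the monomials $x^7y$ and $xy^7$ have coefficients $K$ and $L$, and each of $x^8,x^6y^2,x^4y^4,x^2y^6,y^8$ is a product of two monomials with coefficient $R$. Thus
\[
J^2=\langle R,\,K,\,R,\,K+L,\,R,\,K+L,\,R,\,L,\,R\rangle .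
\]
Suppose tight closure of packed ideals is taken coefficient by coefficient. Then $x^5y^3$ has coefficient $(K+L)^*$ in $(J^2)^*$, while $J^*=\langle R,K^*,R,L^*,R\rangle$ and $x^5y^3$ has coefficient $K^*+L^*$ in $(J^*)^2$. An element $u\in(K+L)^*$ outside $K^*+L^*$ then yields the element $x^5y^3u$ of $(J^2)^*$ outside $(J^*)^2$.

The supposition needs a hypothesis. For the list $R,R$ the packed ideal is $\mathfrak q$ itself, and in Example~\ref{ex:cubic} its tight closure contains $z^2\notin\mathfrak q$, which has no coefficients at all. The inclusion $J^*\subseteq\mathfrak q^n$ is the only obstruction.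

\begin{lemma}\label{lem:coeff}
Let $J=\langle I_0,\dots,I_n\rangle$. If $J^*\subseteq\mathfrak q^n$, then $J^*=\langle I_0^*,\dots,I_n^*\rangle$.
\end{lemma}

\begin{proof}
The inclusion ``$\supseteq$'' follows from Lemma~\ref{lem:formal}(1). Let $z\in J^*$, write $z=\sum_ja_jx^{n-j}y^j$, and take $c\in R^\circ$ with $cz^Q\in J^{[Q]}=\sum_jx^{(n-j)Q}y^{jQ}I_j^{[Q]}$ for $Q\gg0$. For such $Q$ there are $s_j\in I_j^{[Q]}$ with $\sum_j(ca_j^Q-s_j)(x^Q)^{n-j}(y^Q)^j=0$. Lemma~\ref{lem:mono}(5) gives $ca_j^Q-s_j\in(x^Q,y^Q)$, and $(x^Q,y^Q)\subseteq I_j^{[Q]}$ because $\mathfrak q\subseteq I_j$. So $ca_j^Q\in I_j^{[Q]}$ for $Q\gg0$, and $a_j\in I_j^*$.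
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $J=\langle I_0,\dots,I_n\rangle$, $0\le\nu\le2n$ and $u\in R$.
\begin{enumerate}
\item[(1)] If $u\in\bigl(\sum_{i+j=\nu}I_iI_j\bigr)^*$, then $x^{2n-\nu}y^\nu u\in(J^2)^*$.
\item[(2)] If $J^*\subseteq\mathfrak q^n$ and $x^{2n-\nu}y^\nu u\in(J^*)^2$, then $u\in\mathfrak q+\sum_{i+j=\nu}I_i^*I_j^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $i+j=\nu$ we have $x^{2n-\nu}y^\nu I_iI_j=(x^{n-i}y^iI_i)(x^{n-j}y^jI_j)\subseteq J^2$. Apply Lemma~\ref{lem:formal}(1).
(2) By Lemma~\ref{lem:coeff}, $x^{2n-\nu}y^\nu u=\sum_{\mu=0}^{2n}x^{2n-\mu}y^\mu s_\mu$ with $s_\mu\in\sum_{i+j=\mu}I_i^*I_j^*$. Lemma~\ref{lem:mono}(5) gives $u-s_\nu\in\mathfrak q$.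
\end{proof}

\subsection{Two criteria for $J^*\subseteq\mathfrak q^n$}

In an F-rational ring the hypothesis comes for free. In general the best one can arrange is the bound \eqref{eq:corner}, and applied to the ideals of Lemma~\ref{lem:mono}(1) it gives only $J^*\subseteq\mathfrak q^{n-1}$, as in Section~\ref{sec:param}. To recover the lost degree we make $J$ smaller. If $I_j=\mathfrak q$, then $J$ lies in $(x^{n-j+1},y^{j+1})$, whose corner monomial $x^{n-j}y^j$ has degree $n$ rather than $n-1$. It suffices to do this for every second index (Figure~\ref{fig:boxes}), which leaves the other indices free.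

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-0.3,-0.3) rectangle (3.3,1.3);
\fill[gray!20] (-0.3,-0.3) rectangle (1.3,3.3);
\draw (-0.3,-0.3) rectangle (3.3,1.3);
\draw (-0.3,-0.3) rectangle (1.3,3.3);
\draw[->,gray] (0,0) -- (4.7,0) node[right,black] {$\alpha$};
\draw[->,gray] (0,0) -- (0,4.7) node[above,black] {$\beta$};
\foreach \x/\y in {0/0,1/0,2/0,3/0,0/1,1/1,2/1,0/2,1/2,0/3} \fill (\x,\y) circle (2.2pt);
\foreach \x/\y in {4/0,3/1,2/2,1/3,0/4} \draw[fill=white] (\x,\y) circle (2.6pt);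
\node[above right] at (3.3,1.3) {$j=1$};
\node[above right] at (1.3,3.3) {$j=3$};
\end{tikzpicture}
\caption{The case $n=4$. The point $(\alpha,\beta)$ stands for $X^\alpha Y^\beta$. The shaded boxes contain the monomials outside $(X^{5-j},Y^{j+1})$ for $j=1$ and $j=3$. Taking the colon with $(X,Y)$ adds to each ideal only the outer corner of its box, which has degree $4$. Every monomial of degree at most $3$ (solid dots) lies in one of the boxes and is not that corner. Open dots mark degree $4$.}
\label{fig:boxes}
\end{figure}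

\begin{lemma}\label{lem:criteria}
Let $J=\langle I_0,\dots,I_n\rangle$. Then $J^*\subseteq\mathfrak q^n$ in each of the following cases.
\begin{enumerate}
\item[(A)] $R$ is F-rational.
\item[(B)] $n$ is even, $I_j=\mathfrak q$ for all odd $j$, and $\mathfrak q\,(x^r,y^s)^*\subseteq(x^r,y^s)$ for all $r,s\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(A) By Lemma~\ref{lem:mono}(1), $J\subseteq(x^{n-i},y^{i+1})$ for $0\le i\le n-1$. These parameter ideals are tightly closed and their intersection is $\mathfrak q^n$.

(B) Let $j$ be odd, $1\le j\le n-1$. Then $J\subseteq(x^{n-j+1},y^{j+1})$: the $i$-th summand of $J$ is divisible by $x^{n-j+1}$ if $i<j$ and by $y^{j+1}$ if $i>j$, and the $j$-th summand $x^{n-j}y^j\mathfrak q$ is generated by a multiple of $x^{n-j+1}$ and a multiple of $y^{j+1}$. The last hypothesis and Lemma~\ref{lem:mono}(3) give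
\[
J^*\subseteq(x^{n-j+1},y^{j+1}):\mathfrak q=(x^{n-j+1},\,y^{j+1},\,x^{n-j}y^j).
\]
Let $\alpha+\beta\le n-1$. The interval $[\beta,n-\alpha]$ contains two consecutive integers, hence an odd integer $j$. Since $0\le j\le n$ and $n$ is even, $1\le j\le n-1$. Now $\alpha\le n-j$ and $\beta\le j$, and equality does not hold in both, so $X^\alpha Y^\beta\notin(X^{n-j+1},Y^{j+1},X^{n-j}Y^j)$. Lemma~\ref{lem:mono}(4) gives $J^*\subseteq\mathfrak q^n$.
\end{proof}

\section{Squares, sums and weak F-regularity}\label{sec:wfr}

Let $R$ be as in Theorem~\ref{thm:wfr}. If (iii) holds, both sides of (i) equal $I^2$. We prove (i)$\Rightarrow$(ii) and (ii)$\Rightarrow$(iii).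

\subsection{From squares to sums}

We cannot assume that $R$ is F-rational, so we use criterion (B). Its last hypothesis holds when the parameters are test elements, and its condition on odd indices is met by inserting $\mathfrak q$ between the entries of the list $R,K,R,L,R$.

\begin{proof}[Proof of \textup{(i)}$\Rightarrow$\textup{(ii)}]
Let $K,L$ be $\mathfrak m$-primary. Choose a system of parameters in the $\mathfrak m$-primary ideal $K\cap L$ and replace its members by powers that are test elements (Section~\ref{ss:normal}). This gives a system of parameters $x,y\in K\cap L$ with $xI^*+yI^*\subseteq I$ for every ideal $I$. Let $\mathfrak q=(x,y)$ and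
\[
J=\langle R,\ \mathfrak q,\ K,\ \mathfrak q,\ R,\ \mathfrak q,\ L,\ \mathfrak q,\ R\rangle,\qquad n=8 .
\]
By Lemma~\ref{lem:criteria}(B), $J^*\subseteq\mathfrak q^8$. Take $\nu=6$. The pairs with $i+j=6$ are, up to order, $(0,6)$, $(2,4)$, $(1,5)$, $(3,3)$, so
\[
\sum_{i+j=6}I_iI_j=L+K+\mathfrak q^2=K+L,\qquad \sum_{i+j=6}I_i^*I_j^*=L^*+K^*+(\mathfrak q^*)^2=K^*+L^*,
\]
where we use $\mathfrak q\subseteq K$ and $\mathfrak q^*\subseteq K^*$. Let $u\in(K+L)^*$. Then $x^{10}y^6u\in(J^2)^*$ by Lemma~\ref{lem:transfer}(1), and $(J^2)^*=(J^*)^2$ by (i). Lemma~\ref{lem:transfer}(2) gives $u\in\mathfrak q+K^*+L^*=K^*+L^*$. The reverse inclusion is Lemma~\ref{lem:formal}(3).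
\end{proof}

\subsection{From sums to all ideals}

Every ideal is a sum of principal ideals, and in a normal domain a principal ideal $hR\neq0$ is tightly closed: $cz^Q\in h^QR$ for $Q\gg0$ forces $v(z)\ge v(h)$ for the valuation $v$ at each height-one prime, so $z/h\in R$. If (ii) were available for all ideals, this would finish the proof. It is available only for $\mathfrak m$-primary ideals, so we replace $hR$ by $hR+\mathfrak m^N$, and we must show that its tight closure stays close to $hR$. The valuations at height-one primes do not see $\mathfrak m^N$, so we use valuations that are positive on $\mathfrak m$. To pass from infinitely many valuations to a uniform bound we use Chevalley's theorem: \emph{if $\mathfrak a_1\supseteq\mathfrak a_2\supseteq\cdots$ are ideals of a complete local ring $(A,\mathfrak n)$ with $\bigcap_N\mathfrak a_N=0$, then for each $M$ there is $N$ with $\mathfrak a_N\subseteq\mathfrak n^M$.} It requires completeness, so we work in $\widehat R$, and this is where the normality of $\widehat R$ is used.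

\begin{lemma}\label{lem:val}
For $0\ne h\in R$ and $M\ge1$ there is $N_0$ such that $(hR+\mathfrak m^N)^*\subseteq hR+\mathfrak m^M$ for all $N\ge N_0$.
\end{lemma}

\begin{proof}
If $h$ is a unit there is nothing to prove, so let $h\in\mathfrak m$. Let $\mathcal V$ be the set of discrete valuations $v$ of $\operatorname{Frac}\widehat R$, with value group $\mathbb Z$, such that $v\ge0$ on $\widehat R$ and $v\geq1$ on $\widehat{\mathfrak m}$. Put
\[
\mathfrak a_N=\{z\in\widehat R:\ v(z)\ge\min(v(h),N)\text{ for all }v\in\mathcal V\}.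
\]
These are ideals of $\widehat R$ that contain $h$ and decrease with $N$.

\emph{Step 1: $(hR+\mathfrak m^N)^*\subseteq\mathfrak a_N$.} Let $c\neq0$ satisfy $cz^Q\in h^QR+(\mathfrak m^N)^{[Q]}$ for $Q\gg0$, and let $v\in\mathcal V$. Since $v\ge N$ on $\mathfrak m^N$, we get $v(c)+Qv(z)\ge Q\min(v(h),N)$. Divide by $Q$ and let $Q\to\infty$.

\emph{Step 2: $\bigcap_N\mathfrak a_N=h\widehat R$.} Let $z\in\widehat R\setminus h\widehat R$; in particular $z\neq0$. We look for $v\in\mathcal V$ with $v(h/z)>0$, and so we consider $D=\widehat R[h/z]$. Suppose $h/z$ is a unit of $D$. Then $z/h=\sum_{i=0}^sr_i(h/z)^i$ with $r_i\in\widehat R$, and multiplication by $(z/h)^s$ gives $(z/h)^{s+1}=\sum_ir_i(z/h)^{s-i}$. So $z/h$ is integral over the normal domain $\widehat R$, and $z\in h\widehat R$, a contradiction. Hence $D/(h/z)D$ is nonzero. It is a quotient of the local ring $\widehat R$, so the preimage $\mathfrak n$ of its maximal ideal is a maximal ideal of $D$ that contains $h/z$ and $\widehat{\mathfrak m}$. The Noetherian local domain $D_{\mathfrak n}$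 is not a field, so it is dominated by a discrete valuation ring of its fraction field $\operatorname{Frac}\widehat R$ \cite{Ha}. The corresponding valuation $v$ is nonnegative on $D$ and positive on $\mathfrak n$. So $v\in\mathcal V$ and $v(z)<v(h)$, and $z\notin\mathfrak a_N$ for $N>v(z)$.

\emph{Step 3.} Chevalley's theorem in $\widehat R/h\widehat R$ gives $N_0$ with $\mathfrak a_N\subseteq h\widehat R+\widehat{\mathfrak m}^M$ for $N\ge N_0$. By faithful flatness $(h\widehat R+\widehat{\mathfrak m}^M)\cap R=hR+\mathfrak m^M$, and Step 1 completes the proof.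
\end{proof}

\begin{proof}[Proof of \textup{(ii)}$\Rightarrow$\textup{(iii)}]
Let $K=(h_1,\dots,h_r)$ be $\mathfrak m$-primary with all $h_l\ne0$, and let $\mathfrak m^M\subseteq K$. Choose $N\ge M$ such that the inclusion of Lemma~\ref{lem:val} holds for this $M$ and all $h_l$. Then $K=\sum_l(h_lR+\mathfrak m^N)$, and all summands and partial sums are $\mathfrak m$-primary. By (ii) and induction on the number of summands,
\[
K^*=\sum_l(h_lR+\mathfrak m^N)^*\subseteq\sum_l(h_lR+\mathfrak m^M)\subseteq K .
\]
So every $\mathfrak m$-primary ideal is tightly closed. For an arbitrary proper ideal $I$, Krull's intersection theorem gives $I^*\subseteq\bigcap_N(I+\mathfrak m^N)^*=\bigcap_N(I+\mathfrak m^N)=I$.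
\end{proof}

\section{An F-rational ring in which the equality fails}\label{sec:example}

By Theorem~\ref{thm:wfr}, a negative answer to (a) requires an F-rational ring with an ideal that is not tightly closed. Let $k,P,B,S,\mathfrak m,R$ be as in Theorem~\ref{thm:example} and put $f=ab(a+b)=a^2b+ab^2$. The ring $S$ is a subring of $P[t]/(t^3-f)$. In that larger ring the degree count used for $R_3$ gives $t^2(t^2)^Q\in(a^Q,b^Q)$ for all $Q$, although $t^2\notin(a,b)$. In the subring $S$ such a degree count still produces an ideal that is not tightly closed (Lemma~\ref{lem:K}), but we shall see that no parameter ideal of $R$ is affected.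

\subsection{The ring}

Grade $P$ and $S$ by $\deg a=\deg b=\deg t=1$. The ring $S=B\oplus Bt\oplus Bt^2$ is free over $B$, and $B$ is the part of $P$, and also of $S$, in degrees divisible by $3$; a form of $S$ of degree $\equiv i\pmod 3$, $0\le i\le 2$, lies in $Bt^i$. So $B$ is a direct summand of $P$ and of $S$ as a $B$-module, and
\begin{equation}\label{eq:summand}
IP\cap B=I=IS\cap B\qquad\text{for every ideal }I\subseteq B .
\end{equation}
Let $g=a^3+a^2b+b^3\in B$. At the zeros $(0,1)$, $(1,0)$, $(1,-1)$ of the linear factors $a$, $b$, $a+b$ of $f$ it takes the values $1$, $1$, $-1$, so $g$ is coprime to $f$ in every characteristic.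

\begin{lemma}\label{lem:ring}
$S$ is a domain, and $R$ is a two-dimensional excellent analytically normal local ring with system of parameters $t,g$.
\end{lemma}

\begin{proof}
Put $w=a^3$ and $v=b/a=a^2b/a^3$. Then $a^2b=wv$, $ab^2=wv^2$, $b^3=wv^3$, so $B[1/a^3]=k[w^{\pm1},v]$ and $f=wv(1+v)$. The polynomial $T^3-f$ is Eisenstein at the prime $(v)$, hence irreducible over $\operatorname{Frac}B$. Being free over $B$, the ring $S$ embeds in the field $(\operatorname{Frac}B)[T]/(T^3-f)$, so it is a domain.

We have $S[1/a^3]=k[w^{\pm1},v,t]/(t^3-wv(1+v))$. The derivatives of the equation with respect to $w$ and $v$ are $-v(1+v)$ and $-w(1+2v)$. They generate the unit ideal, since $w$ is a unit and $(1+2v)^2-4v(1+v)=1$. By Lemma~\ref{lem:jac}, $S[1/a^3]$ is regular. Exchanging $a$ and $b$ fixes $f$, so $S[1/b^3]$ is regular too. A prime of $S$ containing $a^3$ and $b^3$ contains $a^2b$ and $ab^2$, whose cubes are $a^6b^3$ and $a^3b^6$, and then $t$, since $t^3=f$; so it equals $\mathfrak m$. Thus $S$ is regular at all primes other than $\mathfrak m$.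

The coprime forms $f,g$ are a regular sequence on $P$, hence on $B$: if $gs\in fB$ with $s\in B$, then $s\in fP\cap B=fB$. Since $S$ is a domain and $S/tS=B/fB$, the elements $t,g$ are a regular sequence on $S$. As $\dim S=\dim B=2$, the ring $R$ is Cohen--Macaulay of dimension two with system of parameters $t,g$, and it is normal by Serre's criterion. It is excellent, so $\widehat R$ is a normal local ring, hence a normal domain.
\end{proof}

If $\mathfrak a\subseteq S$ is $\mathfrak m$-primary, then $\mathfrak aR\cap S=\mathfrak a$ and $R/\mathfrak aR=S/\mathfrak a$. To show that an element is not in a tight closure we must exclude every multiplier $c$; the next lemma moves the multiplier into $B$, where it is a polynomial in $a,b$.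

\begin{lemma}\label{lem:mult}
Let $\mathfrak a\subseteq S$ be $\mathfrak m$-primary and $u\in S\cap(\mathfrak aR)^*$. Then there is $0\ne c\in B$ with $cu^Q\in\mathfrak a^{[Q]}$ for $Q\gg0$.
\end{lemma}

\begin{proof}
Take $0\neq c\in R$ with $cu^Q\in\mathfrak a^{[Q]}R$ for $Q\gg0$. Clearing a denominator, we may assume $c\in S$, and then $cu^Q\in\mathfrak a^{[Q]}R\cap S=\mathfrak a^{[Q]}$ because $\mathfrak a^{[Q]}$ is $\mathfrak m$-primary. Replace $c$ by the constant term of an integral equation of least degree for $c$ over $B$; it is a multiple of $c$, and it is nonzero as $S$ is a domain.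
\end{proof}

\subsection{F-rationality}

It is enough to treat one parameter ideal.

\begin{lemma}\label{lem:one}
Let $R'$ be a two-dimensional Cohen--Macaulay local ring. If one parameter ideal $\mathfrak q=(x,y)$ of $R'$ is tightly closed, then $R'$ is F-rational.
\end{lemma}

\begin{proof}
\emph{The ideals $I_n=(x^n,y^n)$ are tightly closed.} Otherwise the nonzero module $I_n^*/I_n$ of finite length contains the class of an element $s\notin I_n$ with $\mathfrak qs\subseteq I_n$. By Lemma~\ref{lem:mono}(3), $s\equiv(xy)^{n-1}w$ modulo $I_n$, and $w\notin\mathfrak q$ since $s\notin I_n$. From $c\,((xy)^{n-1}w)^Q\in(x^{nQ},y^{nQ})$ and Lemma~\ref{lem:mono}(2) we get $cw^Q\in(x^Q,y^Q)$ for $Q\gg0$. So $w\in\mathfrak q^*=\mathfrak q$, a contradiction.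

\emph{An arbitrary parameter ideal $\mathfrak q'=(x',y')$ is tightly closed.} Choose $n$ with $I_n\subseteq\mathfrak q'$, put $x_1=x^n$, $y_1=y^n$, and write $x_1=a_{11}x'+a_{12}y'$, $y_1=a_{21}x'+a_{22}y'$. With $\delta=a_{11}a_{22}-a_{12}a_{21}$ we have
\[
\delta x'=a_{22}x_1-a_{12}y_1,\qquad \delta y'=-a_{21}x_1+a_{11}y_1 .
\]
So $\delta\mathfrak q'\subseteq I_n$, and for $z\in\mathfrak q'^*$ Lemma~\ref{lem:formal}(1) gives $\delta z\in I_n^*=I_n$, say $\delta z=rx_1+sy_1$. Multiply this by $x'$ and by $y'$ and use the two displayed identities: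
\[
x_1(a_{22}z-rx')=y_1(a_{12}z+sx'),\qquad -x_1(a_{21}z+ry')=y_1(sy'-a_{11}z).
\]
Since $y_1$ is a nonzerodivisor modulo $x_1$, there are $u,v\in R'$ with $a_{12}z+sx'=ux_1$ and $sy'-a_{11}z=vx_1$. Then
\[
x_1z=a_{11}z\,x'+a_{12}z\,y'=(sy'-vx_1)x'+(ux_1-sx')y'=x_1(uy'-vx').
\]
As $x_1$ is a nonzerodivisor, $z=uy'-vx'\in\mathfrak q'$.
\end{proof}

The parameter ideal $(t,g)R$ is convenient because its quotient is small. The argument repeats the device of Proposition~\ref{prop:fermatd}: a nonzero form of bounded degree is not divisible by a high power of a linear form.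

\begin{proposition}\label{prop:Frat}
The ideal $(t,g)R$ is tightly closed. Hence $R$ is F-rational and F-injective.
\end{proposition}

\begin{proof}
By \eqref{eq:summand}, $R/(t,g)R=S/(t,g)=B/(f,g)B$ is the part of $P/(f,g)P$ in degrees divisible by $3$. The Hilbert series of $P/(f,g)P$ is
\[
\frac{(1-z^3)^2}{(1-z)^2}=1+2z+3z^2+2z^3+z^4 ,
\]
so $R/(t,g)R=k\oplus V$, where $V=P_3/(kf+kg)$ is the maximal ideal, $V\neq 0$, and $P_3$ is the space of cubic forms. A nonzero ideal of this ring either lies in $V$ or is the unit ideal, so it contains a nonzero element of $V$. Thus, if $(t,g)R$ is not tightly closed, some $h\in P_3\setminus(kf+kg)$ lies in $((t,g)R)^*$.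

By Lemma~\ref{lem:mult}, $ch^Q\in(t^Q,g^Q)S$ for $Q\gg0$ with $0\ne c\in B$. The ideal and $h^Q$ are homogeneous, so we may replace $c$ by one of its nonzero homogeneous components, of degree $\delta\in3\mathbb Z$. Write $ch^Q=E't^Q+Cg^Q$ with forms $E',C\in S$ of degrees $\delta+2Q$ and $\delta$, or zero. Then $C\in B$, and $E'=Et^i$ with $E\in B$, $0\le i\le2$ and $i\equiv-Q\pmod3$. Hence $Q+i=3M$ with $M=\lceil Q/3\rceil\le Q$, and
\[
ch^Q=Ef^M+Cg^Q\quad\text{in }P .
\]
Let $\ell_1,\ell_2,\ell_3$ be the forms $a,b,a+b$, and let $\lambda_i\in k$ be the value of $h/g$ at the zero of $\ell_i$. Then $\ell_i$ divides $h-\lambda_ig$, so $\ell_i^Q$ divides $h^Q-\lambda_i^Qg^Q$. From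
\[
(c\lambda_i^Q-C)\,g^Q=Ef^M-c\,(h^Q-\lambda_i^Qg^Q)
\]
we see that $\ell_i^M$ divides the left side, hence divides $c\lambda_i^Q-C$, because $\ell_i\nmid g$. For $M>\delta$ this forces $C=c\lambda_i^Q$ for $i=1,2,3$. As $c\neq0$, the $\lambda_i^Q$ coincide, so the $\lambda_i$ have a common value $\lambda$. Then $f=\ell_1\ell_2\ell_3$ divides the cubic form $h-\lambda g$, so $h\in kf+kg$, a contradiction. The last assertion follows from Lemmas~\ref{lem:one} and~\ref{lem:FratFinj}.
\end{proof}

\subsection{A sum whose tight closure is not the sum of the tight closures}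

Let
\[
K=(a^3,a^2b,b^3)R,\qquad K_1=(a^3,a^2b,b^6)R,\qquad L=(a^6,b^3)R ,
\]
so that $K=K_1+L$. The ideal $L$ is a parameter ideal, because $\mathfrak m$ is the only prime of $S$ containing $a^3$ and $b^3$. Hence $L^*=L\subseteq K$.

\begin{lemma}\label{lem:K}
$R/K=k[t]/(t^6)$ and $t^5\in K^*\setminus K$.
\end{lemma}

\begin{proof}
The ring $B/(a^3,a^2b,b^3)B$ is generated over $k$ by the class $\varepsilon$ of $ab^2$. This class is nonzero, since the cubic forms in the ideal are spanned by its three generators, and $\varepsilon^2=0$, since $a^2b^4=a^2b\cdot b^3$. Also $f\equiv\varepsilon$. So $R/K=k[\varepsilon,t]/(\varepsilon^2,t^3-\varepsilon)=k[t]/(t^6)$, and $t^5\notin K$.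

Given $Q$, write $5Q=3M+r$ with $0\le r\le2$. Then $t^3(t^5)^Q=f^{M+1}t^r$, and $f^{M+1}$ is a combination of monomials $a^\alpha b^\beta$ with $\alpha+\beta=3M+3\ge5Q+1$. If $\alpha<2Q$, then $\beta\ge3Q$. If $2Q\le\alpha<3Q$, then $\beta\ge Q$. Otherwise $\alpha\ge3Q$. So $f^{M+1}\in(a^{3Q},a^{2Q}b^Q,b^{3Q})P\cap B=(a^{3Q},a^{2Q}b^Q,b^{3Q})B$ by \eqref{eq:summand}, and $t^3(t^5)^Q\in K^{[Q]}$ for all $Q$.
\end{proof}

At this point Theorem~\ref{thm:wfr} already answers (a): $R$ is F-rational and not weakly F-regular. To exhibit an ideal $J$ we need an explicit failure of additivity, and the splitting $K=K_1+L$ provides it. The element $t^{5Q}$ is roughly $f^{5Q/3}$, which contains a monomial close to $a^{5Q/3}b^{10Q/3}$. Its $a$-exponent is below $2Q$, so among the generators of $K^{[Q]}$ only $b^{3Q}$ divides it. In $K_1^{[Q]}$ that generator is replaced by $b^{6Q}$, which is out of reach.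

\begin{lemma}\label{lem:K1}
$K_1^*\subseteq K$.
\end{lemma}

\begin{proof}
Suppose not. Since $R/K=k[t]/(t^6)$, an element of $K_1^*\setminus K$ is congruent modulo $K$ to a unit times $t^j$ with $j\le5$. Multiplying by the inverse of the unit and by $t^{5-j}$, we obtain $t^5+w\in K_1^*$ with $w\in K=K_1+b^3R$. Each generator of $b^3K$ lies in $K_1$, and $1,t,\dots,t^5$ span $R/K$, so $w\equiv\sum_{i=0}^5\lambda_ib^3t^i$ modulo $K_1$ with $\lambda_i\in k$. By Lemma~\ref{lem:mult} there is $0\ne c\in B$ with
\[
c\Bigl(t^{5Q}+\sum_{i=0}^5\lambda_i^Qb^{3Q}t^{iQ}\Bigr)\in(a^{3Q},a^{2Q}b^Q,b^{6Q})S\qquad(Q\gg0).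
\]
The terms in parentheses have degrees $5Q$ and $(3+i)Q$, and the ideal is homogeneous. Let $c_d$ be a nonzero homogeneous component of $c$, of degree $d$. When $Q$ exceeds the difference of any two degrees occurring in $c$, the component of degree $d+5Q$ of the left side is $c_d(t^{5Q}+\lambda^Qb^{3Q}t^{2Q})$ with $\lambda=\lambda_2$. Since $t^{3Q}=f^Q$, this equals $c_dt^{2Q}(f^Q+\lambda^Qb^{3Q})$. Multiply by $t^i$, where $0\le i\le2$ and $2Q+i=3M$, and use \eqref{eq:summand}:
\begin{equation}\label{eq:K1}
c_df^M(f^Q+\lambda^Qb^{3Q})\in(a^{3Q},a^{2Q}b^Q,b^{6Q})P,\qquad M\le\tfrac{2Q+2}3 .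
\end{equation}
In a product of nonzero forms in $a,b$, the monomial of lowest $a$-exponent is the product of the monomials of lowest $a$-exponent of the factors. For $c_d$ call it $a^eb^{d-e}$. For $f^M=a^Mb^M(a+b)^M$ it is $a^Mb^{2M}$. For $f^Q+\lambda^Qb^{3Q}=a^{2Q}b^Q+a^Qb^{2Q}+\lambda^Qb^{3Q}$ it is $b^{3Q}$ if $\lambda\neq0$ and $a^Qb^{2Q}$ if $\lambda=0$. So the left side of \eqref{eq:K1} contains the monomial
\[
a^{M+e}\,b^{2M+3Q+d-e}\quad(\lambda\ne0),\qquad a^{M+Q+e}\,b^{2M+2Q+d-e}\quad(\lambda=0).
\]
In both cases the $a$-exponent is at most $\frac{5Q+2}3+e$ and the $b$-exponent is at most $\frac{13Q+4}3+d$. For $Q\gg0$ these are less than $2Q$ and $6Q$, so the monomial is not in the monomial ideal in \eqref{eq:K1}, a contradiction.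
\end{proof}

Thus $t^5\in(K_1+L)^*$, while $K_1^*+L^*\subseteq K$ does not contain $t^5$.

\subsection{Packing the example}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
The properties of $R$ are Lemma~\ref{lem:ring} and Proposition~\ref{prop:Frat}. Let $x=a^6$ and $y=b^6$. Then $\mathfrak q=(x,y)$ is a parameter ideal contained in $K_1\cap L$. The packed ideal $\langle R,K_1,R,L,R\rangle$ has the summands
\begin{align*}
x^4R&=(a^{24}), & x^3yK_1&=(a^{21}b^6,\,a^{20}b^7,\,a^{18}b^{12}), & x^2y^2R&=(a^{12}b^{12}),\\
y^4R&=(b^{24}), & xy^3L&=(a^{12}b^{18},\,a^6b^{21}). &&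
\end{align*}
Since $a^{18}b^{12}=a^6\cdot a^{12}b^{12}$ and $a^{12}b^{18}=b^6\cdot a^{12}b^{12}$, it equals $J$. By Lemma~\ref{lem:criteria}(A), $J^*\subseteq\mathfrak q^4$. Apply Lemma~\ref{lem:transfer} with $n=4$, $\nu=3$ and $u=t^5$; the pairs with $i+j=3$ are $(0,3)$ and $(1,2)$ up to order. Since $t^5\in K^*=(L+K_1)^*$ by Lemma~\ref{lem:K}, part (1) gives $x^5y^3t^5\in(J^2)^*$. If $x^5y^3t^5$ were in $(J^*)^2$, part (2) and Lemma~\ref{lem:K1} would give $t^5\in\mathfrak q+L^*+K_1^*\subseteq K$, contrary to Lemma~\ref{lem:K}. Finally, $x^5y^3=a^{30}b^{18}$.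
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
Alessandro De Stefani and Ilya Smirnov, \emph{Tight closure of products and F-rational singularities}, arXiv:2411.03167 (2024).

\bibitem{Ha}
Hartshorne, Exercise II.4.11.

\bibitem{HH}
Hochster and Huneke, \emph{F-regularity, test elements, and base change}, Trans. AMS \textbf{346} (1994).

\end{thebibliography}
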